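\title{The cactus rank of a generic cubic form}

\begin{abstract}
The cactus rank of a form is the least length of a zero-dimensional scheme apolar to it. We prove the conjecture of Bernardi and Ranestad that, over an algebraically closed field of characteristic $0$, the cactus rank of a generic cubic form in $n+1$ variables equals the generic rank for $n\le7$ and equals $2n+2$ for $n\ge8$. The proof is a dimension count. A local algebra with a nondegenerate invariant form has a square-zero ideal of half its dimension, so it can be rebuilt from a local algebra of half the size and a cubic form on it, and we bound the number of parameters of these data.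
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$, $n\ge0$ and $N=n+1$. The ring $S=k[y_0,\dots,y_n]$ acts on $k[x_0,\dots,x_n]$ by differentiation, $y_i=\partial/\partial x_i$, and a form $F\in k[x_0,\dots,x_n]$ has the \emph{apolar ideal} $F^\perp=\{p\in S:p(F)=0\}$. A zero-dimensional subscheme $Z\subset\mathbb P^n=\operatorname{Proj}S$ with homogeneous ideal $I_Z$ is \emph{apolar} to $F$ if $I_Z\subset F^\perp$. The \emph{cactus rank} $\operatorname{cr}(F)$ is the least length of a zero-dimensional scheme apolar to $F$. The \emph{rank} of a form $F$ of degree $d$ is the least $r$ such that $F=L_1^d+\dots+L_r^d$ with linear forms $L_i$. A property holds for a \emph{generic} cubic if it holds on a nonempty Zariski open subset of the space of cubics, which has dimension $\binom{N+2}3$.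

A point of $\mathbb P^n$ is a linear form $L$ in the $x_i$ up to scalar, and a cubic has an apolar set of at most $r$ reduced points exactly when it is a sum of $r$ cubes (Example~\ref{ex:points}). So the cactus rank is the variant of the rank in which every finite scheme is admitted, and $\operatorname{cr}(F)\le\operatorname{rank}(F)$. The inequality can be strict. For $F=x_0^2x_1$ in two variables, $F^\perp$ contains no linear form and its quadrics are the multiples of $y_1^2$. The double point $y_1^2=0$ is apolar to $F$ and no pair of distinct points is, so $\operatorname{cr}(F)=2$, while the rank is $3$ because $6x_0^2x_1=(x_0+x_1)^3-(x_0-x_1)^3-2x_1^3$.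

Let $g_n$ be the rank of a generic cubic in $n+1$ variables. Sums of $r$ cubes depend on $rN$ parameters, and the Alexander--Hirschowitz theorem in degree $3$ says that this count is correct with one exception: the sums of $r$ cubes form a set of dimension $\min\{rN,\binom{N+2}3\}$ unless $(r,n)=(7,4)$, and
\[
g_n=\Big\lceil\tfrac1N\tbinom{N+2}3\Big\rceil\quad\text{for } n\ne4,\qquad g_4=8 .
\]
Thus $g_n$ grows quadratically in $n$. On the other hand it is known that a generic cubic has cactus rank at most $2n+2$; a scheme supported at one point achieves this, as we recall in Example~\ref{ex:upper}. The two upper bounds compare as follows: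
\[
\begin{array}{c|cccccccc}
n&0&1&2&3&4&5&6&7\\ \hline
g_n&1&2&4&5&8&10&12&15\\
2n+2&2&4&6&8&10&12&14&16
\end{array}
\]
For $n\ge8$ the order is reversed. To see this put
\[
R(b)=\frac{b(b+1)(b-7)}6 ,
\]
an integer for every integer $b$, since $R(0)=0$ and $R(b)-R(b-1)=b(b-5)/2$. Then
\begin{equation}\label{eq:room}
\binom{N+2}3-N(2N-1)=\frac{N(N^2-9N+8)}6=\frac{N(N-1)(N-8)}6=R(N-1).
\end{equation}
For $N\ge9$ this gives $\frac1N\binom{N+2}3-(2N-1)=\frac{(N-1)(N-8)}6\ge\frac86>1$, hence $g_n>2N=2n+2$. The natural guess is that the smaller of the two bounds is the truth. This is the conjecture posed by Bernardi and Ranestad in \cite{BR}, and we prove it for every $n\ge0$.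

\begin{theorem}\label{thm:main}
A generic cubic $F$ in $n+1$ variables has $\operatorname{cr}(F)=g_n$ if $n\le7$, and $\operatorname{cr}(F)=2n+2$ if $n\ge8$. Moreover, if $r$ is smaller than this value, then $\{F:\operatorname{cr}(F)\le r\}$ is contained in a constructible set of dimension less than $\binom{N+2}3$; hence its Zariski closure is a proper subset of the space of cubics.
\end{theorem}

With the comparison above, the theorem reads as follows.

\begin{corollary}\label{cor:min}
For all $n$, the cactus rank of a generic cubic in $n+1$ variables is $\min\{g_n,2n+2\}$, and it is strictly less than $g_n$ exactly when $n\ge8$. The same value is the least $r$ for which $\{F:\operatorname{cr}(F)\le r\}$ is dense.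
\end{corollary}

The content of the theorem is the lower bound, and the difficulty is that the count ``$N$ parameters per unit of length'' fails for local schemes: for $n\ge8$, local schemes of length $2n+2$ account for a generic cubic and $2n+2$ points do not. So we have to measure by how much local schemes of length $r$ can exceed the count $rN$. The proof has four steps.

\emph{Algebras} (Section~\ref{sec:algebras}). An apolar scheme of length $r$ gives an $r$-dimensional algebra $A$ with a linear form $\varphi$ such that $\varphi(ab)$ is nondegenerate. The cubics that come from local $A$ fill a set of dimension at most $rN+\delta_r$, where the excess $\delta_r$ does not depend on $N$. By \eqref{eq:room}, schemes of length $2N-1$ miss the generic cubic as soon as the total excess is below $R(N-1)$. This leads to the estimate $\delta_r<R(\lfloor r/2\rfloor)$ for large $r$, and Section~\ref{sec:reduction} derives the theorem from it.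

\emph{Halving} (Section~\ref{sec:halving}). A local $A$ has an ideal $I$ with $I^2=0$ and $\dim I=\lfloor r/2\rfloor$. It follows that $A$ is determined by a local algebra $B$ of dimension $\lfloor r/2\rfloor$ and a cubic form on $B$, together with a quadratic form when $r$ is odd.

\emph{Two counts.} Section~\ref{sec:forms} bounds the forms for a fixed $B$, and Section~\ref{sec:families} bounds the family of all $B$, both in terms of $h=\dim\mathfrak m/\mathfrak m^2$ and $q=\dim\mathfrak m^2$, where $\mathfrak m$ is the maximal ideal of $B$.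

\emph{Arithmetic} (Section~\ref{sec:arithmetic}). The bounds are added and compared with $R$.

The only external input is the Alexander--Hirschowitz theorem. Characteristic $0$ enters through the differentiation pairing, polarization and traces. That $k$ is algebraically closed is used to know that local algebras have residue field $k$, that a quadratic form in two or more variables has a nonzero isotropic vector, and that all nondegenerate quadratic forms of the same rank are equivalent.

\section{Apolar schemes as algebras with a linear form}\label{sec:algebras}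

An \emph{algebra} is commutative, associative and finite-dimensional over $k$, and it is unital unless it is called nilpotent. An algebra is a finite product of local algebras; a local algebra is $k1\oplus\mathfrak m$ with $\mathfrak m$ nilpotent. Put $W=S_1$, so $\dim W=N$. A cubic $F$ is the same as the symmetric trilinear form $F(s,t,u)=stu(F)$ on $W$. A linear map $\sigma$ from $W$ to an algebra $A$ extends to a ring homomorphism $\sigma\colon S\to A$. We call $\varphi\in A^*$ \emph{nondegenerate} if the bilinear form $(a,a')\mapsto\varphi(aa')$ is nondegenerate; equivalently, $\ker\varphi$ contains no nonzero ideal.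

\begin{lemma}\label{lem:algebra}
Let $F\ne0$ be a cubic.
\begin{enumerate}
\item[(a)] If $\operatorname{cr}(F)\le r$, there are an algebra $A$ with $1\le\dim A\le r$, a nondegenerate $\varphi\in A^*$ and a linear map $\sigma\colon W\to A$ such that $1\in\sigma(W)$, the image $\sigma(W)$ generates $A$, and
\begin{equation}\label{eq:F}
F(s,t,u)=\varphi\big(\sigma(s)\sigma(t)\sigma(u)\big).
\end{equation}
\item[(b)] Conversely, if $A$ is an algebra, $\varphi\in A^*$, and $\sigma\colon W\to A$ is linear with $1\in\sigma(W)$ and \eqref{eq:F}, then $\operatorname{cr}(F)\le\dim A$.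
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Z$ be apolar to $F$ of length at most $r$, and let $w_0\in W$ vanish at no point of $Z$. Then $Z=\operatorname{Spec}A$ is closed in the affine space $\{w_0\ne0\}$. Put $\sigma(s)=(s/w_0)|_Z$, so that $\sigma(w_0)=1$ and $\sigma(W)$ generates $A$. The map $\sigma\colon S_3\to A$, $p\mapsto(p/w_0^3)|_Z$, has kernel $(I_Z)_3\subset F^\perp$. Hence $p\mapsto p(F)$ factors through $\sigma(S_3)$; extend it to $\varphi\in A^*$. Then \eqref{eq:F} holds. Finally divide $A$ by the ideal $\{a:\varphi(aA)=0\}$. On the quotient $\varphi$ is defined and nondegenerate, and the quotient is nonzero because $F\ne0$.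

(b) Replace $A$ by the subalgebra generated by $\sigma(W)$ and let $\sigma(w_0)=1$. Then $\sigma$ induces a surjection $S/(w_0-1)\to A$, which defines a closed subscheme $Z$ of $\{w_0\ne0\}$ of length $\dim A$, and $(I_Z)_j$ is the kernel of $\sigma$ on $S_j$. Let $p\in(I_Z)_j$. If $j>3$ then $p(F)=0$. If $j\le3$ then $p'(p(F))=\varphi(\sigma(p')\sigma(p))=0$ for all $p'\in S_{3-j}$, and a form of degree $3-j$ all of whose derivatives of order $3-j$ vanish is zero.
\end{proof}

\begin{example}[Reduced points]\label{ex:points}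
For a linear form $L$ we have $stu(L^3)=6\,s(L)t(L)u(L)$. If the scheme $Z$ in the proof of (a) is reduced, then $A\cong k^l$, and \eqref{eq:F} reads $F=\sum_i\varphi_i\,\sigma_i(s)\sigma_i(t)\sigma_i(u)$ with scalars $\varphi_i$ and $\sigma_i\in W^*$; this is a sum of $l$ cubes. Conversely, let $F=\sum_{i\le r}L_i^3$ with $L_i\ne0$. Choose $w_0$ with all $w_0(L_i)\ne0$ and take $A=k^r$, $\sigma_i(s)=s(L_i)/w_0(L_i)$, $\varphi_i=6w_0(L_i)^3$. A subalgebra of $k^r$ is reduced, so the proof of (b) gives an apolar set of at most $r$ reduced points. Hence $\operatorname{cr}\le\operatorname{rank}$.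
\end{example}

\begin{example}[The bound $2n+2$]\label{ex:upper}
Let $F\ne0$ be a cubic, $P=k[y_1,\dots,y_n]$, and let $\sigma\colon S\to P$ be the substitution $y_0=1$. Define $\varphi\in P^*$ on homogeneous $p$ of degree $j$ by $\varphi(p)=(y_0^{3-j}p)(F)$ for $j\le3$ and $\varphi(p)=0$ for $j\ge4$. Then $\varphi(\sigma(p))=p(F)$ for every monomial $p\in S_3$. The quotient $A$ of $P$ by the ideal $\{a:\varphi(aP)=0\}$ is local with $\mathfrak m^4=0$, and $\varphi$ is nondegenerate on $A$. Now $\mathfrak m^2$ is orthogonal to itself, since $\varphi(\mathfrak m^2\mathfrak m^2)=0$. Therefore $\dim\mathfrak m^2\le\dim(\mathfrak m^2)^\perp=\dim A/\mathfrak m^2\le1+n$, and $\operatorname{cr}(F)\le\dim A\le2n+2$ by Lemma~\ref{lem:algebra}(b).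
\end{example}

\subsection*{Dimension counts}
A subset of a variety is \emph{constructible} if it is a finite union of locally closed sets; its dimension is that of its closure. By Chevalley's theorem images of constructible sets under morphisms are constructible, so a set defined by polynomial conditions, rank conditions and quantifiers is constructible. All sets below are of this kind. For instance, an algebra structure on $k^r$ is a point $\mu\in\operatorname{Hom}(\operatorname{Sym}^2k^r,k^r)$, and among the unital associative $\mu$ the local ones are those with $(x-\frac1r\operatorname{tr}(x))^r=0$ for all $x$, where $\operatorname{tr}(x)$ is the trace of multiplication by $x$. For a morphism $f\colon X\to Y$ of constructible sets we use two facts: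
\begin{enumerate}
\item[(F1)] if all nonempty fibers have dimension $\ge e$, then $\dim f(X)\le\dim X-e$;
\item[(F2)] if all fibers have dimension $\le e$, then $\dim X\le\dim f(X)+e$.
\end{enumerate}
When an object such as the unit or a power of the maximal ideal is attached to $\mu$, these facts are applied to the projections of the set of pairs consisting of $\mu$ and the object. The group $GL_r$ acts on structures on $k^r$, and on any further data, by transport of structure.

\subsection*{The excess $\delta_r$}
Let $(A,\varphi,\sigma)$ be as in Lemma~\ref{lem:algebra}(a), and write $A=\prod_{i=1}^lA_i$ with $A_i$ local of dimension $r_i$; call $(r_1,\dots,r_l)$ the \emph{type}. The components $(A_i,\varphi_i,\sigma_i)$ again satisfy the conditions of Lemma~\ref{lem:algebra}(a), and $F=\sum F_i$ with $F_i$ given by \eqref{eq:F} for the $i$-th component. So it suffices to count cubics that come from local algebras. The map $\sigma$ has $rN$ parameters; the remaining data do not involve $N$. Let $\mathcal K_r$ be the set of pairs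 $(\mu,\varphi)$ with $\mu$ a local algebra structure on $k^r$ and $\varphi\in(k^r)^*$ nondegenerate for $\mu$, and put
\[
\delta_r=\dim\mathcal K_r-r^2-r .
\]
The term $r^2$ removes the choice of a basis, and $r$ removes a rescaling of $\sigma$ by a unit of $A$, which can be absorbed in $\varphi$.

\begin{lemma}\label{lem:count}
The cubics given by \eqref{eq:F} from triples as in Lemma~\ref{lem:algebra}(a) with $A$ local of dimension $r$ lie in a constructible set of dimension at most $rN+\delta_r$. Those with $A$ of type $(r_1,\dots,r_l)$ lie in a constructible set of dimension at most $\sum_i(r_iN+\delta_{r_i})$.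
\end{lemma}

\begin{proof}
Let $\mathcal Z$ be the set of $(\mu,\varphi,\sigma)$ with $(\mu,\varphi)\in\mathcal K_r$ such that for some $w_0\in W$ the element $\sigma(w_0)$ is a unit and $\sigma(w_0)^{-1}\sigma(W)$ generates the algebra. (We weaken the condition $1\in\sigma(W)$ in order to make it stable under units.) Then $\dim\mathcal Z\le\dim\mathcal K_r+rN$. Map $(\mu,\varphi,\sigma)$ to the cubic \eqref{eq:F}. For $\psi\in GL_r$ and a unit $u$ of $\mu$, the point $\psi\cdot(\mu,\varphi(u^{-3}\,\cdot),u\sigma)$ lies in $\mathcal Z$ and gives the same cubic. Different pairs $(\psi,u)$ give different points. Indeed, if $(\psi,u)$ and $(\psi',u')$ give the same point, then $\chi=\psi'^{-1}\psi$ is an automorphism of $\mu$ with $\chi(u\sigma(w))=u'\sigma(w)$ for all $w$. Dividing by the equation for $w_0$ shows that $\chi$ fixes all $\sigma(w)/\sigma(w_0)$. These generate, so $\chi=\mathrm{id}$, and then $u=u'$. The units are open in $k^r$, so every nonempty fiber has dimension at least $r^2+r$, and (F1) gives the first claim. The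 second follows by applying the addition map to the product of these sets.
\end{proof}

\begin{example}\label{ex:small}
For $r=1$ both $\mu$ and $\varphi$ are nonzero scalars, so $\delta_1=2-1-1=0$: cubes have $N$ parameters. For $r=2$ the structure $\mu$ is given by the unit ($2$ parameters) and the line $\mathfrak m$ ($1$ parameter), and $\varphi$ has $2$ parameters, so $\delta_2=5-4-2=-1$. This agrees with a direct computation. For $A=k[\epsilon]/(\epsilon^2)$ and $\sigma=\alpha+\beta\epsilon$ with $\alpha,\beta\in W^*$ we get $\varphi(\sigma(s)^3)=\alpha(s)^2\big(\varphi(1)\alpha(s)+3\varphi(\epsilon)\beta(s)\big)$. These are cubics $L^2M$, which have at most $2N-1$ parameters since $(L,M)$ and $(cL,c^{-2}M)$ give the same cubic.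
\end{example}

The main estimate is the following. Its proof occupies Sections~\ref{sec:halving}--\ref{sec:arithmetic}.

\begin{proposition}\label{prop:delta}
\begin{enumerate}
\item[(i)] $\delta_r\le-1$ for $2\le r\le13$.
\item[(ii)] $\delta_{14}\le4$ and $\delta_{15}\le7$.
\item[(iii)] $\delta_r<R(\lfloor r/2\rfloor)$ for $r\ge16$.
\end{enumerate}
\end{proposition}

\section{From the excess to the theorem}\label{sec:reduction}

Put $U(b)=0$ for $0\le b\le6$, $U(7)=7$, and $U(b)=R(b)-1$ for $b\ge8$. Since $\delta_1=0$ and $R$ takes integer values, Proposition~\ref{prop:delta} gives $\delta_r\le U(\lfloor r/2\rfloor)$ for all $r\ge1$.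

\begin{corollary}\label{cor:dimension}
For all $r$, the set $\{F:\operatorname{cr}(F)\le r\}$ lies in a constructible set of dimension at most $rN+\max\sum_iU(b_i)$, the maximum being taken over nonnegative integers $b_i$ with $\sum_ib_i\le\lfloor r/2\rfloor$; so its closure has at most this dimension. For $r\le13$ the bound is $rN$, and it is attained whenever $rN\le\binom{N+2}3$ and $(r,n)\ne(7,4)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:algebra}(a), a nonzero cubic with $\operatorname{cr}(F)\le r$ comes from one of the finitely many types with $\sum r_i\le r$. Put $b_i=\lfloor r_i/2\rfloor$; then $\sum b_i\le\lfloor r/2\rfloor$, and Lemma~\ref{lem:count} gives the bound. If $r\le13$, all $b_i$ are at most $6$ and all $U(b_i)$ vanish. Sums of $r$ cubes have cactus rank at most $r$, and under the stated conditions they form a set of dimension $rN$ by the Alexander--Hirschowitz theorem.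
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bounds are Examples~\ref{ex:points} and~\ref{ex:upper}. It remains to prove the second statement, which implies the lower bounds.

\emph{The case $n\ge8$.} It suffices to treat $r=2N-1$. Put $M=N-1=\lfloor r/2\rfloor\ge8$. By Corollary~\ref{cor:dimension} and \eqref{eq:room} we must show that $\sum U(b_i)<R(M)$ whenever $\sum b_i\le M$. The function $R$ is increasing on integers $b\ge7$, with $R(7)=0$ and $R(8)=12$. Let $l$ be the number of indices with $b_i\ge7$. If $l=0$, then $\sum U(b_i)=0<12\le R(M)$. If $l=1$, the sum is either $7<12\le R(M)$, or $R(b)-1<R(M)$ for some $8\le b\le M$. If $l\ge2$, we use that splitting a scheme is expensive: from $6R(b)=b^3-6b^2-7b$ we get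
\[
R(a+b)-R(a)-R(b)=\tfrac12ab(a+b-4)\ge245\qquad(a,b\ge7).
\]
As $U(b)\le R(b)+7$ for $b\ge7$, summing over the indices with $b_i\ge7$ gives
\[
R(M)\ge\sum R(b_i)+245(l-1)>\sum R(b_i)+7l\ge\sum U(b_i).
\]

\emph{The case $n\le7$.} Let $r\le g_n-1$. If $N\ne5$ then $rN<\binom{N+2}3$ by the formula for $g_n$, and for $r\le13$ Corollary~\ref{cor:dimension} suffices. The only value $r\ge14$ that occurs is $r=14$, $N=8$. There a factor with positive excess must have $r_i=14$, so by Lemma~\ref{lem:count} and Proposition~\ref{prop:delta}(ii) the dimension is at most $14\cdot8+4=116<120$. Finally let $N=5$ and $r\le7$. Here $7N=35=\binom73$, so the strict inequality in Proposition~\ref{prop:delta}(i) is needed. If some $r_i\ge2$, the dimension is at most $35-1$. If all $r_i=1$, then $F$ is a sum of at most $7$ cubes; these cubics form a constructible set that is not dense, because $g_4=8$, so its dimension is less than $35$.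
\end{proof}

\section{Halving a local algebra}\label{sec:halving}

The set $\mathcal K_r$ is cut out by the associativity equations, which are quadratic, and a direct dimension count is out of reach. Example~\ref{ex:upper} suggests a way around: there $\mathfrak m^2$ is an ideal of square zero and of up to half the dimension. Such an ideal always exists, and once the quotient algebra is fixed, the remaining equations are linear, or nearly so.

A symmetric bilinear form $\langle\,,\rangle$ on an algebra is \emph{invariant} if $\langle xy,z\rangle=\langle x,yz\rangle$. The forms $\varphi(xy)$ are invariant, and an invariant form equals $\varphi(xy)$ with $\varphi=\langle1,\cdot\rangle$. A subspace $I$ is \emph{isotropic} if $I\subset I^\perp$.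

\begin{lemma}\label{lem:half}
Let $A$ be a local algebra of dimension $r$ with a nondegenerate invariant form. Then $I^\perp=\operatorname{Ann}(I)$ for every ideal $I$, and there is an isotropic ideal of dimension $\lfloor r/2\rfloor$.
\end{lemma}

\begin{proof}
The condition $\langle x,I\rangle=0$ means $\varphi(xI)=0$. As $xI$ is an ideal and $\varphi$ is nondegenerate, it means $xI=0$.

Let $I$ be maximal among isotropic ideals and $M=I^\perp/I$. This is an $A$-module of dimension $r-2\dim I$ with a nondegenerate form for which multiplication by elements of $A$ is self-adjoint. We show $\dim M\le1$. Suppose $\dim M\ge2$, and let $\Sigma=\{u\in M:\mathfrak m_Au=0\}$, which is nonzero because $\mathfrak m_A$ is nilpotent. By self-adjointness $\Sigma=(\mathfrak m_AM)^\perp$. If $0\ne u\in\Sigma$ had $\langle u,u\rangle=0$, then for a lift $\tilde u\in I^\perp$ the space $I+k\tilde u$ would be a larger isotropic ideal. So $\Sigma$ has no nonzero isotropic vector, which forces $\Sigma=ku$ with $\langle u,u\rangle\ne0$; in particular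 $u\notin\Sigma^\perp=\mathfrak m_AM$, so $\Sigma\cap\mathfrak m_AM=0$. But $\dim\mathfrak m_AM=\dim M-1>0$, so $\mathfrak m_AM$ contains a nonzero vector killed by $\mathfrak m_A$, which lies in $\Sigma\cap\mathfrak m_AM$. This is a contradiction.
\end{proof}

Let $r\ge2$ and $b=\lfloor r/2\rfloor$. We normalize the form and the ideal. Fix a nondegenerate symmetric form $\langle\,,\rangle$ on $k^r$ and an isotropic subspace $I_0$ of dimension $b$, and let $\mathcal K_r^{0}$ be the set of local structures on $k^r$ for which $\langle\,,\rangle$ is invariant and $I_0$ is an ideal. The group $GL_r$ is transitive on nondegenerate symmetric forms, which have $\binom{r+1}2$ parameters, and $\varphi$ is determined by the form and the structure. By Witt's theorem (an isometry between subspaces extends to the whole space) the orthogonal group is transitive on isotropic subspaces of dimension $b$. To count these, choose a basis $v_1,\dots,v_b$: the vector $v_i$ lies on a quadric cone in the orthogonal complement of $v_1,\dots,v_{i-1}$, which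 has dimension $r-i$. So the isotropic subspaces have $br-\binom{b+1}2-b^2$ parameters, that is $\binom b2$ for $r=2b$ and $\binom{b+1}2$ for $r=2b+1$. Lemma~\ref{lem:half}, (F2) and $\binom{r+1}2-r^2-r=-\binom{r+1}2$ give
\begin{equation}\label{eq:K0}
\delta_r\le\dim\mathcal K^0_r-\binom{r+1}2+\begin{cases}\binom b2,&r=2b,\\[2pt] \binom{b+1}2,&r=2b+1.\end{cases}
\end{equation}
We now describe a point of $\mathcal K_r^0$; call the algebra $A$ and write $*$ for its product.

\subsection*{The even case $r=2b$}
Write $k^r=B\oplus B^*$ with $\langle x+\eta,x'+\eta'\rangle=\eta(x')+\eta'(x)$ and $I_0=B^*$. Then $I_0=I_0^\perp=\operatorname{Ann}(I_0)$, so $I_0*I_0=0$. The space $B\cong A/I_0$ is a local algebra, whose product we write $xy$. Put $T(x,y,z)=\langle x*y,z\rangle$ on $B$; by invariance $T\in\operatorname{Sym}^3B^*$. The $B^*$-component of a vector is read off by pairing with $B$, so for $x,y\in B$ and $\eta\in B^*$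
\[
x*y=xy+T(x,y,\cdot),\qquad x*\eta=\eta(x\,\cdot),
\]
where the second formula follows from $\langle x*\eta,y\rangle=\langle\eta,x*y\rangle=\eta(xy)$. Thus $A$ is determined by $B$ and $T$. For $x,y,z,v\in B$,
\begin{equation}\label{eq:D}
\langle(x*y)*z,v\rangle=T(xy,z,v)+T(x,y,zv)=:D_T(x,y,z,v)
\end{equation}
is $\varphi$ of a fourfold product in $A$, hence totally symmetric. Take $x=1=1_B$. Symmetry in $y,z$ gives $T(1,y,zv)=T(1,z,yv)$, and $z=1$ gives $T(1,y,v)=T(1,1,yv)$. So $T$ is determined by $T(1,1,\cdot)\in B^*$ and its restriction to $\mathfrak m=\mathfrak m_B$.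

\subsection*{The odd case $r=2b+1$}
Write $k^r=B\oplus ke\oplus B^*$ with the same form on $B\oplus B^*$, with $e\perp B\oplus B^*$, $\langle e,e\rangle=1$ and $I_0=B^*$. Then $I_0^\perp=ke\oplus B^*=\operatorname{Ann}(I_0)$ is a proper ideal, and $B\cong A/I_0^\perp$ is local; let $\varepsilon\colon B\to k$ be its residue map. Put $\kappa(x,y)=\langle x*y,e\rangle$ and $T(x,y,z)=\langle x*y,z\rangle$ on $B$. The algebra $A$ acts on the one-dimensional module $I_0^\perp/I_0$ through its residue field. So $x*e\in\varepsilon(x)e+I_0$, and $e*e\in I_0$ because $e$ lies in a proper ideal. Pairing with $B$ gives $\langle x*e,y\rangle=\kappa(x,y)$ and $\langle e*e,x\rangle=\langle e,e*x\rangle=\varepsilon(x)$. Altogether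
\[
x*y=xy+\kappa(x,y)e+T(x,y,\cdot),\qquad x*e=\varepsilon(x)e+\kappa(x,\cdot),\qquad e*e=\varepsilon\in B^*,
\]
together with $x*\eta=\eta(x\,\cdot)$, $e*I_0=0$ and $I_0*I_0=0$. So $A$ is determined by $B$, $\kappa$ and $T$. Pairing $(x*y)*z$ with $e$ and with $v\in B$, we find that
\begin{gather}
\kappa(xy,z)+\kappa(x,y)\varepsilon(z)\quad\text{is symmetric in }x,y,z,\label{eq:kappa}\\
D_T(x,y,z,v)+\kappa(x,y)\kappa(z,v)\quad\text{is totally symmetric.}\label{eq:Dodd}
\end{gather}
Comparing \eqref{eq:kappa} at $(1,1,z)$ and $(1,z,1)$ gives $\kappa(1,z)+\kappa(1,1)\varepsilon(z)=2\kappa(1,z)$, so $\kappa(1,z)=\kappa(1,1)\varepsilon(z)$. In \eqref{eq:Dodd} take $x=1$, exchange $y$ and $z$, and put $z=1$: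
\[
T(1,y,v)=T(1,1,yv)+\kappa(1,1)\kappa(y,v)-\kappa(1,y)\kappa(1,v).
\]
So $(\kappa,T)$ is determined by $\kappa(1,1)$, $T(1,1,\cdot)$ and the restrictions to $\mathfrak m=\mathfrak m_B$.

\subsection*{The resulting bound}
For a nilpotent algebra $\mathfrak m$ define
\begin{itemize}
\item $\mathcal S(\mathfrak m)$, the space of symmetric bilinear forms $\kappa$ on $\mathfrak m$ with $\kappa(xy,z)=\kappa(x,yz)$; equivalently, $\kappa(xy,z)$ is symmetric in $x,y,z$;
\item $\mathcal Q(\mathfrak m)$, the space of $T\in\operatorname{Sym}^3\mathfrak m^*$ with $D_T$ totally symmetric;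
\item $\mathcal V(\mathfrak m)$, the closed set of pairs $(\kappa,T)\in\mathcal S(\mathfrak m)\times\operatorname{Sym}^3\mathfrak m^*$ that satisfy \eqref{eq:Dodd} on $\mathfrak m$.
\end{itemize}
For a constructible set $\mathcal A$ of local structures on $k^b$ put $\tau(\mathcal A)=\dim\mathcal A-b^2$ and
\begin{equation}\label{eq:contrib}
\begin{aligned}
\delta^{\mathrm{ev}}(\mathcal A)&=\tau(\mathcal A)+\max_{B\in\mathcal A}\dim\mathcal Q(\mathfrak m_B)-\tbinom{b+1}2,\\
\delta^{\mathrm{odd}}(\mathcal A)&=\tau(\mathcal A)+\max_{B\in\mathcal A}\dim\mathcal V(\mathfrak m_B)-\tbinom{b+1}2-b .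
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:halving}
Let $b\ge1$, and let finitely many constructible sets $\mathcal A_i$ cover the set of local structures on $k^b$. Then $\delta_{2b}\le\max_i\delta^{\mathrm{ev}}(\mathcal A_i)$ and $\delta_{2b+1}\le\max_i\delta^{\mathrm{odd}}(\mathcal A_i)$.
\end{proposition}

\begin{proof}
Map $\mathcal K_r^0$ to the structure on $B$. The fiber over $B$ embeds in $B^*\times\mathcal Q(\mathfrak m_B)$ for $r=2b$, and in $k\times B^*\times\mathcal V(\mathfrak m_B)$ for $r=2b+1$, because $\varepsilon$ vanishes on $\mathfrak m_B$. Apply (F2) over each $\mathcal A_i$, insert the result in \eqref{eq:K0}, and use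
\begin{align*}
b^2+b+\tbinom b2-b(2b+1)&=-\tbinom{b+1}2,\\
b^2+b+1+\tbinom{b+1}2-(2b+1)(b+1)&=-\tbinom{b+1}2-b.\qedhere
\end{align*}
\end{proof}

The simplest quotients $B$ already show where the function $R$ and the value $2n+2$ come from.

\begin{example}[Quotients with $\mathfrak m^2=0$]\label{ex:squarezero}
Let $b=1+h$ and let $\mathcal A_{(1,h)}$ be the set of local structures on $k^b$ with $\mathfrak m^2=0$. Such a structure is given by the unit and the hyperplane $\mathfrak m$, so $\dim\mathcal A_{(1,h)}=(1+h)+h$ and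
\[
\tau(\mathcal A_{(1,h)})=-h^2 .
\]
Since $D_T=0$, every cubic form is allowed: $\dim\mathcal Q(\mathfrak m)=\binom{h+2}3$. Condition \eqref{eq:Dodd} requires $\kappa(x,y)\kappa(z,v)=\kappa(x,z)\kappa(y,v)$, that is, all $2\times2$ minors of $\kappa$ vanish. Symmetric forms of rank at most one have $h$ parameters, so $\dim\mathcal V(\mathfrak m)\le\binom{h+2}3+h$. From
\[
6\Big[\tbinom{h+2}3-h^2-\tbinom{h+2}2\Big]=h^3-6h^2-7h-6=6R(h)-6
\]
we obtain
\begin{equation}\label{eq:q0}
\delta^{\mathrm{ev}}(\mathcal A_{(1,h)})=R(b-1)-1,\qquad\delta^{\mathrm{odd}}(\mathcal A_{(1,h)})\le R(b-1)-2 .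
\end{equation}
For $b=1$ there are no other structures, so $\delta_2\le-1$, as in Example~\ref{ex:small}, and $\delta_3\le-2$. For $b=N$ this family contains the quotients $A/\mathfrak m_A^2$ of the algebras of dimension $2N$ in Example~\ref{ex:upper}, and by \eqref{eq:room} the count $2N\cdot N+R(N-1)-1$ equals $\binom{N+2}3+N-1$, which leaves room for all cubics. For length $2N-1$ we have $b=N-1$, and the excess is at most $R(N-2)-2$, which is less than the available room $R(N-1)$ when $N\ge9$.
\end{example}

The rest of the paper shows that quotients with $\mathfrak m^2\ne0$ also stay below $R(b)$. They form larger families, but carry fewer cubic forms.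

\section{Invariant forms on a nilpotent algebra}\label{sec:forms}

Let $\mathfrak m$ be a nilpotent algebra, $h=\dim\mathfrak m/\mathfrak m^2$ and $q=\dim\mathfrak m^2$. We want bounds for $\mathcal S$, $\mathcal Q$, $\mathcal V$ that depend only on $h$ and $q$. The method is to impose a known number of linear conditions under which a form vanishes whenever one argument lies in an ideal $\mathfrak a$. Such a form \emph{descends}: it is a form on $\mathfrak m/\mathfrak a$, and it satisfies the defining condition of $\mathcal S$ or $\mathcal Q$ there. We then induct, down to the case $q=0$ of Example~\ref{ex:squarezero}. Each step has a cost, so the number and the sizes of the steps must be controlled. This is achieved by taking $\mathfrak a=x\mathfrak m$ for a general generator $x$.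

Fix a subspace $V$ with $\mathfrak m=V\oplus\mathfrak m^2$. Then $\mathfrak m^2=V\mathfrak m+\mathfrak m^3$, and substituting this repeatedly in $\mathfrak m^3=\mathfrak m^2\mathfrak m$ gives $\mathfrak m^2=V\mathfrak m$. Consequently
\begin{equation}\label{eq:zm}
z\mathfrak m=zV+zV\mathfrak m\qquad(z\in\mathfrak m).
\end{equation}
If $x^2=0$ for all $x\in V$, then $VV=0$ by polarization, and $\mathfrak m^2=V\mathfrak m=V\mathfrak m^2=VV\mathfrak m=0$. So for $q\ge1$, with $\rho_1=\max_{x\in V}\dim x\mathfrak m$, the set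
\[
\Omega=\{x\in V:\dim x\mathfrak m=\rho_1,\ x^2\ne0\}
\]
is an intersection of two nonempty open subsets of $V$, hence open and dense.

\begin{lemma}\label{lem:step}
Let $q\ge1$, $x\in\Omega$ and $\mathfrak m'=\mathfrak m/x\mathfrak m$. Then $V$ is a complement of $(\mathfrak m')^2$ in $\mathfrak m'$, $\dim(\mathfrak m')^2=q-\rho_1$, and $\dim y\mathfrak m'\le\rho_1-1$ for all $y\in V$.
\end{lemma}

\begin{proof}
The first two claims hold because $x\mathfrak m\subset\mathfrak m^2$. Let $K=\operatorname{Ann}_{\mathfrak m}(x)$, of codimension $\rho_1$. We claim that $K\mathfrak m\subset x\mathfrak m$; this is where the maximality of $\dim x\mathfrak m$ is used. Let $c_1,\dots,c_{\rho_1}$ be a basis of a complement of $K$, and let $z\in K$, $y\in V$. For $\alpha\ne0$ in $k$ we have $\alpha yz=(x+\alpha y)z$, so $yz$ lies in $(x+\alpha y)\mathfrak m$, which has dimension at most $\rho_1$. Hence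
\[
(x+\alpha y)c_1\wedge\dots\wedge(x+\alpha y)c_{\rho_1}\wedge yz=0 .
\]
The left side is a polynomial in $\alpha$, so it vanishes at $\alpha=0$. The $xc_a$ form a basis of $x\mathfrak m$, so $yz\in x\mathfrak m$. Thus $zV\subset x\mathfrak m$, and $z\mathfrak m\subset x\mathfrak m$ by \eqref{eq:zm}.

Now for $y\in V$ the map $\mathfrak m\to\mathfrak m'$ given by multiplication with $y$ kills $K+kx$. This space has codimension $\rho_1-1$, because $x^2\ne0$ means $x\notin K$.
\end{proof}

Start with $\mathfrak m^{(1)}=\mathfrak m$, choose $x_1\in\Omega$, put $\mathfrak m^{(2)}=\mathfrak m/x_1\mathfrak m$, and repeat until the square is zero. This gives elements $x_1,\dots,x_t\in V$, algebras $\mathfrak m^{(j)}$ with $\mathfrak m^{(t+1)}\cong V$, and numbers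
\[
\rho_1>\rho_2>\dots>\rho_t\ge1,\qquad q_j:=\rho_j+\dots+\rho_t=\dim(\mathfrak m^{(j)})^2,\qquad q_1=q .
\]
A sequence $\rho=(\rho_1,\dots,\rho_t)$ that arises in this way is called \emph{admissible} for $(\mathfrak m,V)$; for $q=0$ it is empty. It is a \emph{strict partition} of $q$, that is, a partition into distinct parts. All admissible sequences have the same $\rho_1$, any $x\in\Omega$ can be taken as $x_1$, and $(\rho_2,\dots,\rho_t)$ is admissible for $(\mathfrak m^{(2)},V)$. Put
\[
\nu(\rho)=\sum_{j\ge2}q_j,\qquad\gamma(i)=\max\{\nu(\rho):\rho\text{ a strict partition of }i\},\qquad\Gamma_q=\sum_{i=0}^{q-1}\gamma(i).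
\]

\begin{lemma}\label{lem:gamma}
The function $\gamma$ is nondecreasing, $\gamma(i)\le i(i-1)/6$ and $\Gamma_q\le\frac13\binom q3$. The first values are $\gamma(0),\dots,\gamma(6)=0,0,0,1,1,2,4$, so $\Gamma_q=0$ for $q\le3$ and $\Gamma_4,\dots,\Gamma_7=1,2,4,8$.
\end{lemma}

\begin{proof}
Adding $1$ to $\rho_1$ does not change $\nu$, so $\gamma$ is nondecreasing. For the bound, induct on the number of parts; for $t\le1$ we have $\nu=0$. Let $t\ge2$, let $\rho$ be a strict partition of $i$ and $j=q_2$. Then $\nu(\rho)=j+\nu(\rho_2,\dots,\rho_t)\le j+j(j-1)/6$, so it suffices that $6j\le i(i-1)-j(j-1)=\rho_1(2j+\rho_1-1)$. This holds if $\rho_1\ge3$, and for $\rho=(2,1)$ both sides equal $6$. Summing $\frac13\binom i2$ over $i<q$ gives $\frac13\binom q3$. The values $\gamma(3),\dots,\gamma(6)$ are attained at $(2,1)$, $(3,1)$, $(3,2)$, $(3,2,1)$; the other strict partitions with several parts are $(4,1)$, $(5,1)$, $(4,2)$, with $\nu=1,1,2$.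
\end{proof}

\begin{lemma}\label{lem:S}
For each admissible $\rho$, $\dim\mathcal S(\mathfrak m)\le\binom{h+1}2+q+\nu(\rho)\le\binom{h+1}2+q+\gamma(q)$.
\end{lemma}

\begin{proof}
Impose $\kappa|_{V\times V}=0$, which costs $\binom{h+1}2$ conditions. Impose $\kappa(x_1,\mathfrak m^2)=0$, which costs $q_1$ conditions. Then $\kappa(x_1y,z)=\kappa(x_1,yz)=0$, so $\kappa$ descends to $\mathcal S(\mathfrak m^{(2)})$. Continue with $x_2$ at the cost of $q_2$ conditions, and so on. On $\mathfrak m^{(t+1)}\cong V$ the form is zero. The total cost is $\binom{h+1}2+\sum_jq_j$.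
\end{proof}

\begin{example}
For the maximal ideal of $k[a]/(a^{q+2})$ with $V=ka$ we have $\rho=(q)$, and $\kappa(a^i,a^j)$ depends only on $i+j$ and vanishes for $i+j>q+2$, so $\dim\mathcal S=q+1$. For the maximal ideal of $k[a,c]/(a,c)^3$ with $V$ the linear forms, $a\mathfrak m=\langle a^2,ac\rangle$ and $c^2$ is left over, so $\rho=(2,1)$. Here $\kappa$ consists of a binary quadratic form on $V$ and the binary cubic form $\kappa(xy,z)$, while $\kappa(xy,zv)=\kappa(x,yzv)=0$; so $\dim\mathcal S=3+4=\binom32+3+1$. In both cases Lemma~\ref{lem:S} is sharp.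
\end{example}

For $\mathcal Q$ we give two bounds, one from the large steps $x_j\mathfrak m^{(j)}$ and one from steps of dimension one. Put
\[
X_h(\rho)=\sum_{j=1}^t\Big[hq_j+\tbinom{q_j+1}2+\tbinom{\rho_j+2}3\Big],\qquad Y_h(q)=q\tbinom{h+1}2+\tbinom{q+1}2+\Gamma_{q+1}.
\]
The first is linear in $h$ and will serve for $h\ge q$. The second is quadratic in $h$, but for the one-part partition its cubic term in $q$ is at most a third of that of $X_h$; it will serve for $q>h$.

\begin{lemma}\label{lem:Q}
\begin{enumerate}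
\item[(a)] Let $q\ge1$, $x\in\Omega$, $K=\operatorname{Ann}(x)$, and let $C$ be a complement of $K$ in $\mathfrak m$. If $T\in\mathcal Q(\mathfrak m)$ satisfies $T(x,\mathfrak m,\mathfrak m^2)=0$ and $D_T(x,C,C,C)=0$, then $T$ descends to $\mathcal Q(\mathfrak m/x\mathfrak m)$.
\item[(b)] $\dim\mathcal Q(\mathfrak m)\le\binom{h+2}3+X_h(\rho)$ for each admissible $\rho$.
\item[(c)] $\dim\mathcal Q(\mathfrak m)\le\binom{h+2}3+Y_h(q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $\omega(y,p)=T(x,y,p)$ for $y\in\mathfrak m$, $p\in\mathfrak m^2$, and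
\[
\Theta(y,z,v)=D_T(x,y,z,v)=T(xy,z,v)+\omega(y,zv),
\]
a symmetric trilinear form on $\mathfrak m$. For $z\in K$ we have $\Theta(z,y,v)=\omega(z,yv)$. If $\omega=0$, then $\Theta$ vanishes whenever one argument lies in $K$; if also $\Theta|_{C^3}=0$, then $\Theta=0$, and $T(xy,z,v)=\Theta(y,z,v)-\omega(y,zv)=0$.

(b) The form $\omega$ consists of a bilinear form on $V\times\mathfrak m^2$ and a symmetric form on $\mathfrak m^2$, so $\omega=0$ costs at most $hq+\binom{q+1}2$ conditions. As $\dim C=\rho_1$, the condition $\Theta|_{C^3}=0$ costs at most $\binom{\rho_1+2}3$. Apply (a) to $x_1,\dots,x_t$ in turn.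

(c) Let $q\ge1$ and take $u\ne0$ in the last nonzero power of $\mathfrak m$, so $u\in\mathfrak m^2$ and $u\mathfrak m=0$. For $T\in\mathcal Q(\mathfrak m)$ the expression $T(u,x,yz)=D_T(u,x,y,z)$ is symmetric in $x,y,z$, so $T(u,\cdot,\cdot)\in\mathcal S(\mathfrak m)$. If this form vanishes, $T$ descends to $\mathcal Q(\mathfrak m/ku)$, and $\mathfrak m/ku$ has invariants $(h,q-1)$. By Lemma~\ref{lem:S} and induction the total cost is at most $\sum_{i=1}^q\big(\binom{h+1}2+i+\gamma(i)\big)=Y_h(q)$.
\end{proof}

For $\mathcal V$ there is a crude bound that lets $\kappa$ range over all of $\mathcal S(\mathfrak m)$. It wastes about $h^2/2$ parameters: for $q=0$ the quadratic term in \eqref{eq:Dodd} cuts $\kappa$ down from $\binom{h+1}2$ parameters to $h$. This loss is fatal when $q$ is small compared with $h$ (see Remark~\ref{rem:crude}), so we need a version of the rank-one argument for $q\ge1$. The idea is to compare \eqref{eq:Dodd} on pairs of elements of $\operatorname{Ann}(x)$, where the term $T(xy,z,v)$ disappears. If $\kappa(x,\cdot)$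 is nonzero on $\operatorname{Ann}(x)$, this determines most of $\kappa$. If it is zero for all $x\in\Omega$, then $\kappa$ lies in a small linear space.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] $\dim\mathcal V(\mathfrak m)\le\dim\mathcal S(\mathfrak m)+\dim\mathcal Q(\mathfrak m)$.
\item[(b)] If $q\ge1$, then $\dim\mathcal V(\mathfrak m)\le\max_\rho\big[\binom{h+2}3+X_h(\rho)+h+q+\binom{\rho_1+1}2\big]$, the maximum being taken over the sequences $\rho$ admissible for $(\mathfrak m,V)$.
\end{enumerate}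
\end{lemma}

\begin{proof}
(a) For fixed $\kappa$, the difference of two admissible $T$ lies in $\mathcal Q(\mathfrak m)$. Apply (F2).

(b) For $x\in\Omega$ let $\mathcal V_x\subset\mathcal V(\mathfrak m)$ be the open subset where $\kappa(x,\operatorname{Ann}(x))\ne0$, and let $\mathcal V_0$ be the complement of $\bigcup_x\mathcal V_x$. Since the Zariski topology is noetherian, $\bigcup_x\mathcal V_x$ is a union of finitely many $\mathcal V_x$. So it suffices to bound each $\mathcal V_x$ and $\mathcal V_0$.

\emph{The sets $\mathcal V_x$.} Take an admissible $\rho$ with $x_1=x$, put $K=\operatorname{Ann}(x)$, and choose a complement $C$ of $K$ that contains $x$, which is possible as $x\notin K$. Let $\omega(y,p)=T(x,y,p)$ as before, $\lambda=\kappa(x,\cdot)\in\mathfrak m^*$, and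
\[
\Theta'(y,z,v)=T(xy,z,v)+\omega(y,zv)+\lambda(y)\kappa(z,v),
\]
which is symmetric by \eqref{eq:Dodd}. For $y,z\in K$ and $v\in\mathfrak m$, the equation $\Theta'(z,y,v)=\Theta'(y,z,v)$ reads
\begin{equation}\label{eq:compare}
\lambda(z)\kappa(y,v)-\lambda(y)\kappa(z,v)=\omega(y,zv)-\omega(z,yv).
\end{equation}
The set $\mathcal V_x$ is covered by the finitely many open sets $\{\lambda(y)\ne0\}$, where $y$ runs through a fixed basis of $K$. Work on one of them, and put $K_0=K\cap\ker\lambda$, so $\mathfrak m=K_0\oplus ky\oplus C$. By \eqref{eq:compare} with $z\in K_0$, the restriction of $\kappa$ to $K_0\times\mathfrak m$ is determined by $\lambda$ and $\omega$. The rest of $\kappa$ is a symmetric form on $ky\oplus C$, a space of dimension $\rho_1+1$, and its row belonging to $x$ is given by $\lambda$. This leaves $\binom{\rho_1+2}2-(\rho_1+1)=\binom{\rho_1+1}2$ further entries. Map $(\kappa,T)$ to $\lambda$, $\omega$, these entries and $\Theta'|_{C^3}$. The target has dimension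
\[
(h+q)+hq+\tbinom{q+1}2+\tbinom{\rho_1+1}2+\tbinom{\rho_1+2}3 .
\]
On a fiber $\kappa$ is constant, and the difference of two forms $T$ is an element of $\mathcal Q(\mathfrak m)$ that satisfies the hypotheses of Lemma~\ref{lem:Q}(a). So the fibers have dimension at most $\dim\mathcal Q(\mathfrak m^{(2)})\le\binom{h+2}3+X_h(\rho_2,\dots,\rho_t)$, and (F2) gives the bound.

\emph{The set $\mathcal V_0$.} Let $\mathcal S_0$ be the linear space of $\kappa\in\mathcal S(\mathfrak m)$ with $\kappa(x,\operatorname{Ann}(x))=0$ for all $x\in\Omega$. As in (a), $\dim\mathcal V_0\le\dim\mathcal S_0+\dim\mathcal Q(\mathfrak m)$, so by Lemma~\ref{lem:Q}(b) it suffices to prove $\dim\mathcal S_0\le\binom{\rho_1+1}2$. For $\kappa\in\mathcal S_0$ and $x\in\Omega$, the row $\kappa(x,\cdot)$ is a functional on $\mathfrak m/\operatorname{Ann}(x)\cong x\mathfrak m$. We kill such rows one at a time and show that each costs less than the one before.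

We construct ideals $0=\mathfrak a_0\subset\mathfrak a_1\subset\cdots$ of $\mathfrak m$. Let $d_j$ be the minimum of $\dim(x\mathfrak m/x\mathfrak a_j)$ over $x\in\Omega$; so $d_0=\rho_1$. As $\dim x\mathfrak m=\rho_1$ on $\Omega$, the minimum is attained where $\dim x\mathfrak a_j$ is maximal, that is on a dense open set $\Omega_j\subset\Omega$. Suppose $d_j>0$. Since $\dim x\mathfrak a_j$ is constant on $\Omega_j$, the set
\[
G=\{(x,y)\in\Omega_j\times V:xy\notin x\mathfrak a_j\}
\]
is open. It is nonempty, because $xV\subset x\mathfrak a_j$ would give $x\mathfrak m\subset x\mathfrak a_j$ by \eqref{eq:zm}, and so $d_j=0$. As $\Omega_j\times V$ is irreducible, $G$ contains a pair $(x,y_j)$ with $y_j\in\Omega_j$. Put $\mathfrak a_{j+1}=\mathfrak a_j+ky_j+y_j\mathfrak m$. Then $x\mathfrak a_{j+1}$ is strictly larger than $x\mathfrak a_j$, so $d_{j+1}\le d_j-1$.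

Let $\mathcal S_0^{\,j}=\{\kappa\in\mathcal S_0:\kappa(\mathfrak a_j,\mathfrak m)=0\}$. For $\kappa\in\mathcal S_0^{\,j}$ the functional $\kappa(y_j,\cdot)$ kills $\operatorname{Ann}(y_j)+\mathfrak a_j$, whose codimension is $\dim(y_j\mathfrak m/y_j\mathfrak a_j)=d_j$. If the functional is zero, then also $\kappa(y_jz,v)=\kappa(y_j,zv)=0$, so $\kappa\in\mathcal S_0^{\,j+1}$. Hence $\dim\mathcal S_0^{\,j}\le d_j+\dim\mathcal S_0^{\,j+1}$. When $d_j=0$, we have $\mathfrak m=\operatorname{Ann}(x)+\mathfrak a_j$ for $x\in\Omega_j$, so $\kappa(x,\cdot)=0$ for $\kappa\in\mathcal S_0^{\,j}$. As $\Omega_j$ spans $V$, we get $\kappa(V,\mathfrak m)=0$ and $\kappa(\mathfrak m^2,\mathfrak m)=\kappa(V\mathfrak m,\mathfrak m)=\kappa(V,\mathfrak m^2)=0$, so $\mathcal S_0^{\,j}=0$. Therefore $\dim\mathcal S_0\le\rho_1+(\rho_1-1)+\dots+1$.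
\end{proof}

\section{Families of local algebras}\label{sec:families}

It remains to bound $\tau$. For $H=(1,h,h_2,\dots,h_s)$ with positive $h_2,\dots,h_s$, let $\mathcal A_H$ be the set of local structures on $k^b$, $b=1+h+h_2+\dots+h_s$, with $\dim\mathfrak m/\mathfrak m^2=h$, $\dim\mathfrak m^i/\mathfrak m^{i+1}=h_i$ for $2\le i\le s$, and $\mathfrak m^{s+1}=0$. Put $q=h_2+\dots+h_s$ and $i_j=h_2+\dots+h_{j-1}$, so $i_2=0$. We build $B$ from $B/\mathfrak m^s$; the new part of the product is described by elements of $\mathcal S$, so Lemma~\ref{lem:S} applies again.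

\begin{lemma}\label{lem:family}
Let $s\ge2$, $c=h_s$, and let $\mathcal A''\subset\mathcal A_{(1,h,\dots,h_{s-1})}$ be constructible and $GL$-stable. Let $\mathcal A'\subset\mathcal A_H$ be a constructible set of algebras $B$ with $B/\mathfrak m^s$ isomorphic to a member of $\mathcal A''$. Then
\[
\tau(\mathcal A')\le\tau(\mathcal A'')+c\big(\tbinom h2+\gamma(i_s)-c\big).
\]
Consequently
\begin{equation}\label{eq:tau}
\tau(\mathcal A_H)\le-h^2+\sum_{j=2}^sh_j\big(\tbinom h2+\gamma(i_j)-h_j\big)\le\tau_{h,q}:=-h^2+q\big(\tbinom h2-1\big)+\Gamma_q .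
\end{equation}
\end{lemma}

\begin{proof}
Put $b'=b-c=1+h+i_s$. The subspace $\mathfrak m^s$ varies in a Grassmannian of dimension $cb'$. Fix it, with a basis $u_1,\dots,u_c$ and a complement $B'\cong k^{b'}$. For $x,y\in B'$ the product of $B$ is
\[
x*y=xy+\sum_a\kappa_a(x,y)u_a,\qquad x*u_a=\varepsilon(x)u_a,\qquad u_a*u_{a'}=0,
\]
where $xy$ is the structure of $B/\mathfrak m^s$ on $B'$, a member of $\mathcal A''$, and $\varepsilon$ is its residue map. Comparing the coefficients of $u_a$ in $(x*y)*z$ shows that each $\kappa_a$ satisfies \eqref{eq:kappa}. As shown after \eqref{eq:kappa}, $\kappa_a$ is then determined by $\kappa_a(1,1)$ and its restriction to $\mathfrak m'=\mathfrak m_{B'}$, which lies in $\mathcal S(\mathfrak m')$. If the tuples $(\kappa_a|_{\mathfrak m'})_a$ that occur lie in a set of dimension at most $D$ for each structure on $B'$, then $\dim\mathcal A'\le\dim\mathcal A''+cb'+c+D$. Since $b^2=b'^2+2cb'+c^2$,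
\begin{equation}\label{eq:taustep}
\tau(\mathcal A')\le\tau(\mathcal A'')+D-c(b'+c-1).
\end{equation}
The algebra $\mathfrak m'$ has invariants $(h,i_s)$, so Lemma~\ref{lem:S} allows $D=c\big(\binom{h+1}2+i_s+\gamma(i_s)\big)$, and $b'+c-1=h+i_s+c$. This is the first claim. Induction from $\tau(\mathcal A_{(1,h)})=-h^2$ gives the first inequality in \eqref{eq:tau}. For the second, $h_j^2\ge h_j$, and $h_j\gamma(i_j)\le\sum_{i=i_j}^{i_j+h_j-1}\gamma(i)$ because $\gamma$ is nondecreasing; these ranges of $i$ partition $\{0,\dots,q-1\}$.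
\end{proof}

The first step of \eqref{eq:tau} treats the quadratic part of the product as arbitrary. When $\mathfrak m^3\ne0$ and $h_2$ is small it is far from arbitrary, and three borderline cases in Section~\ref{sec:arithmetic} need this gain.

\begin{lemma}\label{lem:special}
\begin{enumerate}
\item[(a)] If $h_2=1$, then $h_j\le1$ for all $j\ge3$.
\item[(b)] There is a $GL$-stable constructible set $\mathcal A''\subset\mathcal A_{(1,h,1)}$ with $\tau(\mathcal A'')\le-h^2-1$ that contains $B/\mathfrak m^3$, up to isomorphism, whenever $h_2=1$ and $\mathfrak m^3\ne0$.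
\item[(c)] There is a $GL$-stable constructible set $\mathcal A''\subset\mathcal A_{(1,4,2)}$ with $\tau(\mathcal A'')\le-13$ that contains $B/\mathfrak m^3$, up to isomorphism, whenever $h=4$, $h_2=2$ and $\mathfrak m^3\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By polarization $\mathfrak m^2=kx^2+\mathfrak m^3$ for some $x\in\mathfrak m$. If $\mathfrak m^j=kx^j+\mathfrak m^{j+1}$ with $j\ge2$, then $\mathfrak mx^j=x\cdot\mathfrak mx^{j-1}\subset x\mathfrak m^j$, and so
\[
\mathfrak m^{j+1}\subset\mathfrak mx^j+\mathfrak m^{j+2}\subset x\mathfrak m^j+\mathfrak m^{j+2}\subset kx^{j+1}+\mathfrak m^{j+2}.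
\]

For (b) and (c) let $\bar V=\mathfrak m/\mathfrak m^2$, and let $\Lambda\subset\operatorname{Sym}^2\bar V^*$ be the space of forms $(x,y)\mapsto\ell(xy)$ with $\ell\in(\mathfrak m^2/\mathfrak m^3)^*$. It has dimension $h_2$ and depends only on $B/\mathfrak m^3$. In the description of $B/\mathfrak m^3$ in the proof of Lemma~\ref{lem:family}, with $s=2$, the forms $\kappa_a|_{\mathfrak m'}$ are a basis of $\Lambda$. If $\mathfrak m^3\ne0$, take $0\ne\ell\in(\mathfrak m^3/\mathfrak m^4)^*$; then $f(x,y,z)=\ell(xyz)$ is a nonzero cubic form on $\bar V$. For each $z$ the partial derivative $f(\cdot,\cdot,z)$ lies in $\Lambda$: it comes from the functional $p\mapsto\ell(pz)$ on $\mathfrak m^2/\mathfrak m^3$. So $z\mapsto f(\cdot,\cdot,z)$ has rank at most $h_2$, and $f$ is a form on the quotient of $\bar V$ by the kernel of this map. In other words, $f$ can be written in as many variables as this rank.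

(b) Here $f$ is the cube of a linear form $\ell_1$ and $\Lambda=k\ell_1^2$. Let $\mathcal A''$ be defined by the condition that $\Lambda$ is spanned by a form of rank one. Then \eqref{eq:taustep} with $D=h$, $c=1$, $b'=1+h$ gives $\tau\le-h^2+h-(1+h)$.

(c) If the rank is one, $\Lambda$ contains a square $\ell_1^2\ne0$. There are $3$ parameters for the line $k\ell_1^2$ and $8$ for a plane through it in the $10$-dimensional space $\operatorname{Sym}^2\bar V^*$, in total $11$. If the rank is two, $\Lambda$ is the space of partial derivatives of a cubic in two variables. There are $4$ parameters for the plane in $\bar V^*$ spanned by the variables and $3$ for the cubic up to scalar, in total $7$. Let $\mathcal A''$ be defined by the condition that $\Lambda$ is of one of these two kinds. A basis of $\Lambda$ costs $4$ more parameters, so \eqref{eq:taustep} with $D=15$, $c=2$, $b'=5$ gives $\tau\le-16+15-12=-13$.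
\end{proof}

\section{Proof of Proposition~\ref{prop:delta}}\label{sec:arithmetic}

Let $\mathcal A_{h,q}$ be the set of local structures on $k^b$, $b=1+h+q$, with invariants $(h,q)$. It is a finite union of sets $\mathcal A_H$, so $\tau(\mathcal A_{h,q})\le\tau_{h,q}$. For fixed $b$ these sets cover all local structures, and $h\ge1$ when $b\ge2$. By Proposition~\ref{prop:halving} we have to bound $\delta^{\mathrm{ev}}_{h,q}=\delta^{\mathrm{ev}}(\mathcal A_{h,q})$ and $\delta^{\mathrm{odd}}_{h,q}=\delta^{\mathrm{odd}}(\mathcal A_{h,q})$. For $q=0$ this is \eqref{eq:q0}. For $q\ge1$ and $\rho$ a strict partition of $q$ put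
\[
E_X(\rho)=\tau_{h,q}+\tbinom{h+2}3+X_h(\rho)-\tbinom{b+1}2,\qquad E_Y=\tau_{h,q}+\tbinom{h+2}3+Y_h(q)-\tbinom{b+1}2,
\]
and $E=\min\{\max_\rho E_X(\rho),E_Y\}$. Then
\begin{align}
\delta^{\mathrm{ev}}_{h,q}&\le E,\label{eq:ev}\\
\delta^{\mathrm{odd}}_{h,q}&\le E+\tbinom h2-1+\gamma(q),\label{eq:odda}\\
\delta^{\mathrm{odd}}_{h,q}&\le\max_\rho\big[E_X(\rho)+\tbinom{\rho_1+1}2-1\big].\label{eq:oddb}
\end{align}
Here \eqref{eq:ev} is Lemma~\ref{lem:Q}. The bound \eqref{eq:odda} follows from Lemmas~\ref{lem:V}(a) and~\ref{lem:S}, as $\binom{h+1}2+q+\gamma(q)-b=\binom h2-1+\gamma(q)$, and \eqref{eq:oddb} from Lemma~\ref{lem:V}(b), as $h+q-b=-1$. The values of $X_h$ needed for small $q$ are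
\[
\begin{array}{c|cccccc}
\rho&(1)&(2)&(3)&(2,1)&(4)&(3,1)\\ \hline
X_h(\rho)&h+2&2h+7&3h+16&4h+12&4h+30&5h+22
\end{array}
\]

\subsection*{Parts (i) and (ii): $b\le7$}
Table~\ref{tab:small} lists all pairs $(h,q)$ with $b\le7$. For $q\le2$ there is one strict partition, and for $(3,3)$ the entry is $X_3((3))=25\ge X_3((2,1))=24$. For $b\le6$ all entries in the columns ``even'' and ``odd'' are at most $-1$, which gives (i). For $b=7$ the maxima are $4$ and $7$, which gives (ii).

\begin{table}[htp]
\centering
\begin{tabular}{cc|rrrr|r|lr}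
$b$&$(h,q)$&$\tau_{h,q}$&$\binom{h+2}3$&$X$ or $Y$&$\binom{b+1}2$&even&increment&odd\\ \hline
1&$(0,0)$&$0$&$0$&$0$&$1$&$-1$&$-1$&$-2$\\ \hline
2&$(1,0)$&$-1$&$1$&$0$&$3$&$-3$&$-1$&$-4$\\ \hline
3&$(2,0)$&$-4$&$4$&$0$&$6$&$-6$&$-1$&$-7$\\
&$(1,1)$&$-2$&$1$&$Y=2$&$6$&$-5$&$-1$ \eqref{eq:odda}&$-6$\\ \hline
4&$(3,0)$&$-9$&$10$&$0$&$10$&$-9$&$-1$&$-10$\\
&$(2,1)$&$-4$&$4$&$X=4$&$10$&$-6$&$0$ \eqref{eq:oddb}&$-6$\\
&$(1,2)$&$-3$&$1$&$Y=5$&$10$&$-7$&$-1$ \eqref{eq:odda}&$-8$\\ \hline
5&$(4,0)$&$-16$&$20$&$0$&$15$&$-11$&$-1$&$-12$\\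
&$(3,1)$&$-7$&$10$&$X=5$&$15$&$-7$&$0$ \eqref{eq:oddb}&$-7$\\
&$(2,2)$&$-4$&$4$&$Y=9$&$15$&$-6$&$0$ \eqref{eq:odda}&$-6$\\
&$(1,3)$&$-4$&$1$&$Y=10$&$15$&$-8$&$0$ \eqref{eq:odda}&$-8$\\ \hline
6&$(5,0)$&$-25$&$35$&$0$&$21$&$-11$&$-1$&$-12$\\
&$(4,1)$&$-11$&$20$&$X=6$&$21$&$-6$&$0$ \eqref{eq:oddb}&$-6$\\
&$(3,2)$&$-5$&$10$&$X=13$&$21$&$-3$&$2$ \eqref{eq:oddb}&$-1$\\
&$(2,3)$&$-4$&$4$&$Y=16$&$21$&$-5$&$1$ \eqref{eq:odda}&$-4$\\
&$(1,4)$&$-4$&$1$&$Y=16$&$21$&$-8$&$0$ \eqref{eq:odda}&$-8$\\ \hline
7&$(6,0)$&$-36$&$56$&$0$&$28$&$-8$&$-1$&$-9$\\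
&$(5,1)$&$-16$&$35$&$X=7$&$28$&$-2$&$0$ \eqref{eq:oddb}&$-2$\\
&$(4,2)$&$-6$&$20$&$X=15$&$28$&$1$&$2$ \eqref{eq:oddb}&$3$\\
&$(3,3)$&$-3$&$10$&$X=25$&$28$&$4$&$3$ \eqref{eq:odda}&$7$\\
&$(2,4)$&$-3$&$4$&$Y=24$&$28$&$-3$&$1$ \eqref{eq:odda}&$-2$\\
&$(1,5)$&$-4$&$1$&$Y=24$&$28$&$-7$&$1$ \eqref{eq:odda}&$-6$
\end{tabular}
\caption{Upper bounds for $\delta^{\mathrm{ev}}_{h,q}$ and $\delta^{\mathrm{odd}}_{h,q}$ with $b=1+h+q\le7$. The entry ``even'' is $\tau_{h,q}+\binom{h+2}3+(X\text{ or }Y)-\binom{b+1}2$. The entry ``odd'' is ``even'' plus the increment, which is $-1$ for $q=0$, and otherwise $\binom h2-1+\gamma(q)$ or $\binom{\rho_1+1}2-1$ according to the inequality cited.}\label{tab:small}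
\end{table}

\subsection*{Part (iii): the margins}
For $q\ge1$ define
\[
\Delta_X(\rho)=R(b)-E_X(\rho)-\tbinom{\rho_1+1}2+1,\qquad\Delta_Y=R(b)-E_Y-\tbinom h2+1-\gamma(q).
\]
We need $\delta^{\mathrm{ev}}_{h,q}<R(b)$ and $\delta^{\mathrm{odd}}_{h,q}<R(b)$ for $b\ge8$. Each of the following two conditions implies both inequalities:
\begin{enumerate}
\item[(X)] $\Delta_X(\rho)>0$ for all strict partitions $\rho$ of $q$. Use \eqref{eq:oddb}, and \eqref{eq:ev} with $\binom{\rho_1+1}2-1\ge0$.
\item[(Y)] $\Delta_Y>1$. Use \eqref{eq:odda}, and \eqref{eq:ev} with $E_Y\le R(b)-\Delta_Y+1$.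
\end{enumerate}

\begin{lemma}\label{lem:margins}
Let $h,q\ge1$.
\begin{enumerate}
\item[(a)] $2\Delta_X((q))=h(h-3+q^2-q)-3q^2-3q-2\Gamma_q$.
\item[(b)] If $\rho$ has at least two parts, $6\Delta_X(\rho)\ge3h^2-9h-9+(2h-5)q^2-(2h+4)q-6\Gamma_q$.
\item[(c)] $\Delta_Y=\frac12hq(q-h)-h-q+\binom q3-2\Gamma_{q+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $m=h+q=b-1$. Then $6R(b)=(m+1)(m+2)(m-6)=m^3-3m^2-16m-12$. The four terms of $6E_X((q))$ are
\begin{align*}
6\tau_{h,q}&=-6h^2+3h^2q-3hq-6q+6\Gamma_q,&6\tbinom{h+2}3&=h^3+3h^2+2h,\\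
6X_h((q))&=6hq+q^3+6q^2+5q,&6\tbinom{m+2}2&=3m^2+9m+6 .
\end{align*}
With $m^3-h^3-q^3=3h^2q+3hq^2$, subtraction gives
\begin{equation}\label{eq:REX}
R(b)-E_X((q))=\tfrac12(h^2-3h-2)+\tfrac12hq(q-1)-q^2-q-\Gamma_q .
\end{equation}
Subtract $\binom{q+1}2-1$ and multiply by $2$.

(b) Let $t\ge2$; then $\rho_j\ge2$ for $j<t$. From $6\binom{a+2}3=a^3+3a^2+2a$ we get $\binom{a+a'+2}3=\binom{a+2}3+\binom{a'+2}3+\frac12aa'(a+a'+2)$. Applying this to $q_j=\rho_j+q_{j+1}$ for $j=1,\dots,t-1$,
\begin{align*}
X_h(\rho)-X_h((q))&=\sum_{j<t}q_{j+1}\Big[h+\frac{q_{j+1}+1}2-\frac{\rho_j(q_j+2)}2\Big]\\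
&=\sum_{j<t}q_{j+1}\Big[h-1-\frac{(\rho_j-1)(q_j+3)}2\Big],
\end{align*}
where the second line follows by substituting $q_{j+1}=q_j-\rho_j$ in the bracket. Drop the nonpositive terms $-\frac12q_{j+1}(\rho_j-1)(q_j+3)$ with $j\ge2$. Moreover $\binom{q+1}2-\binom{\rho_1+1}2=\frac12q_2(q+\rho_1+1)\ge\frac12q_2(q+3)$. Together,
\[
\Delta_X((q))-\Delta_X(\rho)\le(h-1)\nu(\rho)-\tfrac12\rho_1q_2(q+3)\le\tfrac16(h-1)q(q-1)-\tfrac12(q-1)(q+3),
\]
by Lemma~\ref{lem:gamma} and $\rho_1q_2\ge\rho_1+q_2-1=q-1$. Insert (a): in $6\Delta_X(\rho)$ the coefficient of $q^2$ becomes $3(h-3)-(h-1)+3=2h-5$, that of $q$ becomes $-3(h+3)+(h-1)+6=-2h-4$, and the constant $-9$ is added.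

(c) We have $R(b)-E_Y=R(b)-E_X((q))+X_h((q))-Y_h(q)$ and
\[
X_h((q))-Y_h(q)=hq+\tbinom{q+2}3-q\tbinom{h+1}2-\Gamma_{q+1}.
\]
Add this to \eqref{eq:REX} and subtract $\binom h2-1+\gamma(q)$. The terms without $q$ give $\frac12(h^2-3h-2)-\binom h2+1=-h$. The mixed terms give $\frac12hq(q-1)+hq-\frac12qh(h+1)=\frac12hq(q-h)$. Finally $\binom{q+2}3-q^2=\binom q3$ and $\Gamma_q+\gamma(q)=\Gamma_{q+1}$.
\end{proof}

\begin{remark}\label{rem:crude}
For $q=1$, \eqref{eq:REX} shows that the bound $E_X((1))+\binom h2-1$ exceeds $R(b)$ by $h+2$, and $\Delta_Y=\frac12h(1-h)-h-1<0$. So \eqref{eq:odda} does not suffice, and Lemma~\ref{lem:V}(b) cannot be avoided.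
\end{remark}

Now let $b\ge8$, that is $h+q\ge7$. The pairs $(h,q)$ fall into four groups: $q=0$; $h\ge5$ and $1\le q\le h$; $q\ge5$ and $q>h$; and the pairs with $h,q\le4$, which are $(4,3)$, $(3,4)$, $(4,4)$.

\subsection*{The case $q=0$}
By \eqref{eq:q0} both bounds are less than $R(b-1)<R(b)$.

\subsection*{The case $h\ge5$, $1\le q\le h$}
We verify (X). By Lemma~\ref{lem:margins}(a) and $2\Gamma_q\le\frac19q(q-1)(q-2)$,
\[
2\Delta_X((q))\ge h(h-3+q^2-q)-3q^2-3q-\tfrac19q(q-1)(q-2).
\]
The right side is increasing in $h\ge5$, so we evaluate it at the least possible $h$. For $q=1$, $h=6$ it is $12$. For $h=5$ and $q=2,3,4,5$ it is $2$, $\frac{10}3$, $\frac{22}3$, $\frac{40}3$. For $h=q\ge6$ it is $\frac89q(q^2-3q-7)>0$. Partitions with several parts occur for $q\ge3$, and by Lemma~\ref{lem:margins}(b)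
\[
6\Delta_X(\rho)\ge3h^2-9h-9+(2h-5)q^2-(2h+4)q-\tfrac13q(q-1)(q-2).
\]
The part that depends on $h$ is $3h^2-9h+2h(q^2-q)$, again increasing. For $h=5$ and $q=3,4,5$ the right side is $22$, $37$, $56$. For $h=q\ge6$ it is $\frac13q(5q^2-9q-41)-9$, which equals $161$ at $q=6$ and increases from there on, both factors being positive and increasing.

\subsection*{The case $q\ge5$, $q>h$}
We verify (Y). For $1\le h\le q-1$ we have $h(q-h)\ge q-1$ and $h+q\le2q-1$, so by Lemma~\ref{lem:margins}(c)
\[
\Delta_Y\ge\tfrac12(q^2-5q+2)+\tbinom q3-2\Gamma_{q+1}.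
\]
For $q=5$ the right side is $1+10-8=3$, and for $q=6$ it is $4+20-16=8$. For $q\ge7$ use
\[
\tbinom q3-2\Gamma_{q+1}\ge\tbinom q3-\tfrac23\tbinom{q+1}3=\tfrac1{18}q(q-1)(q-8).
\]
This gives $\Delta_Y\ge8-\frac73$ for $q=7$ and $\Delta_Y\ge13$ for $q\ge8$.

\subsection*{The pairs $(4,3)$, $(3,4)$, $(4,4)$}
The first two have $b=8$, $R(b)=12$, $\binom{b+1}2=36$; the third has $b=9$, $R(b)=30$, $\binom{b+1}2=45$. In the even case \eqref{eq:ev} suffices.
\begin{itemize}
\item $(4,3)$: $\tau_{4,3}=-1$ and $X_4((3))=X_4((2,1))=28$, so $E\le-1+20+28-36=11<12$.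
\item $(3,4)$: $\tau_{3,4}=0$ and $Y_3(4)=24+10+2=36$, so $E\le0+10+36-36=10<12$.
\item $(4,4)$: $\tau_{4,4}=5$, $X_4((4))=46$, $X_4((3,1))=42$, so $E\le5+20+46-45=26<30$.
\end{itemize}
In the odd case $\tau_{h,q}$ is too coarse. We cover $\mathcal A_{h,q}$ by the sets $\mathcal A_H$, written by their tails $(h_2,h_3,\dots)$. By Lemma~\ref{lem:special}(a) the possible tails are $(3)$, $(2,1)$, $(1,1,1)$ for $q=3$, and $(4)$, $(3,1)$, $(2,2)$, $(2,1,1)$, $(1,1,1,1)$ for $q=4$. By Lemma~\ref{lem:family}, each step adds at most $h_j\big(\binom h2+\gamma(i_j)-h_j\big)$ to $\tau$, starting from $-h^2$; alternatively the count can start after the step $h_2$ with the value of Lemma~\ref{lem:special}(b) or (c). Recall that $\gamma(i)=0$ for $i\le2$ and $\gamma(3)=\gamma(4)=1$.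

\emph{The pair $(4,3)$.} Lemma~\ref{lem:V}(b) gives $20+28+7+6=61$ for $\rho=(3)$ and $20+28+7+3=58$ for $\rho=(2,1)$. So $\delta^{\mathrm{odd}}(\mathcal A_H)\le\tau+61-36-8=\tau+17$. With $\binom h2=6$,
\[
\begin{array}{c|ccc}
\text{tail}&(3)&(2,1)&(1,1,1)\\ \hline
\tau\le&-16+9=-7&-13+5=-8&-17+5+5=-7
\end{array}
\]
where the second column uses Lemma~\ref{lem:special}(c) and the third Lemma~\ref{lem:special}(b). Hence $\delta^{\mathrm{odd}}(\mathcal A_H)\le10<12$.

\emph{The pair $(3,4)$.} Lemmas~\ref{lem:V}(a), \ref{lem:S} and~\ref{lem:Q}(c) give $\dim\mathcal V\le(6+4+1)+(10+36)=57$. So $\delta^{\mathrm{odd}}(\mathcal A_H)\le\tau+57-36-8=\tau+13$. With $\binom h2=3$, and Lemma~\ref{lem:special}(b) for the last tail, the bounds for $\tau$ are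
\begin{align*}
(4)&:\ -9-4=-13,&(3,1)&:\ -9+0+3=-6,\\
(2,2)&:\ -9+2+2=-5,&(2,1,1)&:\ -9+2+2+3=-2,\\
(1,1,1,1)&:\ -10+2+2+3=-3.&&
\end{align*}
Hence $\delta^{\mathrm{odd}}(\mathcal A_H)\le11<12$.

\emph{The pair $(4,4)$.} The strict partitions of $4$ are $(4)$ and $(3,1)$. All sequences admissible for a given $(\mathfrak m,V)$ have the same $\rho_1$, so they all equal $(4)$ or all equal $(3,1)$, and we may use the better bound in each case. For $(4)$ we have $\nu(\rho)=0$, and Lemmas~\ref{lem:V}(a), \ref{lem:S} and~\ref{lem:Q}(b) give $\dim\mathcal V\le(10+4)+(20+46)=80$. For $(3,1)$, Lemma~\ref{lem:V}(b) gives $\dim\mathcal V\le20+42+8+6=76$. So $\delta^{\mathrm{odd}}(\mathcal A_H)\le\tau+80-45-9=\tau+26$. With $\binom h2=6$, and Lemma~\ref{lem:special}(b) for the last tail, the bounds for $\tau$ are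
\begin{align*}
(4)&:\ -16+8=-8,&(3,1)&:\ -16+9+6=-1,\\
(2,2)&:\ -16+8+8=0,&(2,1,1)&:\ -16+8+5+6=3,\\
(1,1,1,1)&:\ -17+5+5+6=-1.&&
\end{align*}
Hence $\delta^{\mathrm{odd}}(\mathcal A_H)\le29<30$.

In all four groups both bounds are less than $R(b)$. By Proposition~\ref{prop:halving}, $\delta_{2b}<R(b)$ and $\delta_{2b+1}<R(b)$ for $b\ge8$. This proves part (iii) of Proposition~\ref{prop:delta}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{BR} Alessandra Bernardi and Kristian Ranestad, \emph{On the cactus rank of cubics forms}, arXiv:1110.2197 (2011).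
\end{thebibliography}
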